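\title{The finite basis problem for triangular matrices with zeros and ones on the diagonal}

\begin{abstract}
Let $\mathrm{UT}_n(\mathbb R)$ be the semigroup of all upper triangular real $n\times n$ matrices whose diagonal entries are $0$ or $1$, and let ${}^*$ be the reflection with respect to the secondary diagonal. We show that the semigroup $\mathrm{UT}_n(\mathbb R)$ is finitely based if and only if $n\le 2$, and that the involution semigroup $(\mathrm{UT}_n(\mathbb R),{}^*)$ is finitely based if and only if $n=1$. In all nonfinitely based cases there is not even a basis whose identities involve a bounded number of variables. The results hold with $\mathbb R$ replaced by any commutative semiring containing the natural numbers.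
\end{abstract}

\section{The question and the answer}

\subsection{The semigroups}
For $n\ge 1$ let $\mathrm{UT}_n(\mathbb R)$ be the set of all upper triangular real $n\times n$ matrices with all diagonal entries in $\{0,1\}$. It is a monoid under matrix multiplication. Its invertible elements form the group of unitriangular matrices, which is nilpotent of class $n-1$; its diagonal matrices form the semilattice $\{0,1\}^n$. The question studied here is whether the identities of this mixture of a nilpotent group and a semilattice can be derived from finitely many of them.

A \emph{semigroup identity} is a pair of words $u,v$ in the free semigroup $\mathcal A^+$ over a countably infinite alphabet $\mathcal A$, written $u\approx v$. A semigroup $S$ \emph{satisfies} $u\approx v$, written $S\models u\approx v$, if $u\varphi=v\varphi$ for every homomorphism $\varphi:\mathcal A^+\to S$. An identity \emph{follows} from a set $\Sigma$ of identities if it holds in every semigroup that satisfies all of $\Sigma$. A \emph{basis} for the identities of $S$ is a set $\Sigma$ of identities of $S$ from which all identities of $S$ follow. If $S$ has a finite basis, it is \emph{finitely based}; otherwise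 it is \emph{nonfinitely based}.

The reflection with respect to the secondary diagonal, $(a_{ij})^*=(a_{n+1-j,\,n+1-i})$, satisfies $(xy)^*=y^*x^*$ and $(x^*)^*=x$, so it makes $\mathrm{UT}_n(\mathbb R)$ an \emph{involution semigroup}. For involution semigroups one uses the same notions, with words taken in the free involution semigroup, homomorphisms respecting ${}^*$, and consequence taken within the class of involution semigroups.

It is known that $\mathrm{UT}_3(\mathbb R)$ is nonfinitely based both as a semigroup and as an involution semigroup. The following question was posed in \cite{Volkov}: \emph{for which $n\neq 3$ is the semigroup, or the involution semigroup, $\mathrm{UT}_n(\mathbb R)$ finitely based?}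

\subsection{The answer}
Only the counting of certain patterns in words will matter, so we work over any coefficients that can count. Throughout, $K$ is a commutative semiring with $0\ne 1$, with $0$ absorbing, such that the natural map $\mathbb N\to K$ is injective; for example $K=\mathbb R$, any commutative ring of characteristic $0$, or $\mathbb N$ itself. Define $\mathrm{UT}_n(K)$ and ${}^*$ as above; since $K$ is commutative, ${}^*$ again satisfies $(xy)^*=y^*x^*$. We regard $\mathbb N$ as a subset of $K$, so $\mathrm{UT}_n(\mathbb N)\subseteq \mathrm{UT}_n(K)$.

\begin{theorem}\label{thm:main}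
\begin{enumerate}
\item[(1)] $\mathrm{UT}_1(K)$ is finitely based both as a semigroup and as an involution semigroup.
\item[(2)] The semigroup $\mathrm{UT}_2(K)$ is finitely based. The following $32$ identities, in which each of the letters $h,k,t,s$ may independently be absent, form a basis:
\begin{equation}\label{eq:sigma2}
xhyk\,xy\,txsy\approx xhyk\,yx\,txsy,\qquad xhyk\,xy\,tysx\approx xhyk\,yx\,tysx.
\end{equation}
\item[(3)] The involution semigroup $\mathrm{UT}_2(K)$ is nonfinitely based.
\item[(4)] For every $n\ge 3$, $\mathrm{UT}_n(K)$ is nonfinitely based both as a semigroup and as an involution semigroup.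
\end{enumerate}
In (3) and (4) there is not even a basis whose identities involve a bounded number of variables.
\end{theorem}

The last sentence is stronger than the absence of a finite basis, since a finite set of identities involves only finitely many variables. For $K=\mathbb R$ we get the answer to the question: for $n\ne3$ the semigroup $\mathrm{UT}_n(\mathbb R)$ is finitely based exactly for $n=1,2$, and the involution semigroup exactly for $n=1$. The proof treats all $n\ge3$ uniformly and does not use the known case $n=3$.

\subsection{What one might guess, and what happens}
Lemma~\ref{lem:count} below says that an identity of $\mathrm{UT}_n(K)$ is an equality of counts: one chooses at most $n-1$ positions in a word, prescribes the letters there and the letters allowed in between, and counts the choices. For $n=2$ these counts are preserved by a simple local move, the exchange of two adjacent letters both of which occur earlier and later in the word, and such moves suffice; this is part (2). One could expect that for larger $n$ more complicated local moves suffice in the same way. They do not, and the proofs of (3) and (4) share one pattern: we exhibit an identity $u\approx v$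 that holds, and we show that $u$ resists all identities in few variables. The resistance rests on the following observation. If an identity with few variables is applied to a long word, then some variables must be replaced by long pieces, and these pieces are moved around as a whole. If $u$ is arranged so that nothing can be moved once such pieces are glued together, then no derivation leads from $u$ to $v$.

For $n=2$ with involution the relevant words are $x_1^*\cdots x_m^*x_1\cdots x_m$ and its reflection (Section~\ref{sec:inv2}); the argument is short and shows the pattern in its purest form. For $n\ge 3$ the identity comes from the nilpotency of unitriangular groups (Section~\ref{sec:UV}), and the resistance is proved in Section~\ref{sec:rigid}.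

\section{Derivations, counting, isoterms}

\subsection{Derivations}
We write $c(w)$ for the set of letters that occur in $w$, the \emph{content} of $w$. A \emph{factor} of a word is a contiguous subword. Let $\Sigma$ be a set of semigroup identities. A \emph{step} replaces $\alpha(s\varphi)\beta$ by $\alpha(t\varphi)\beta$, where $\alpha,\beta$ are possibly empty words, $\varphi$ is a substitution of nonempty words for the variables, and $s\approx t$ or $t\approx s$ is in $\Sigma$. Birkhoff's description of consequence says that $u\approx v$ follows from $\Sigma$ if and only if there is a \emph{derivation} $u=w_0,w_1,\dots,w_m=v$ in which each $w_{i+1}$ arises from $w_i$ by a step. Indeed, every step preserves the value in each semigroup satisfying $\Sigma$; conversely, the reflexive and transitive closure of the steps is a fully invariant congruence on the free semigroup, and the quotient satisfies $\Sigma$.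

The free involution semigroup over $\mathcal A$ consists of the nonempty words over $\mathcal A\cup\mathcal A^*$, where $\mathcal A^*=\{x^*:x\in\mathcal A\}$ is a disjoint copy of $\mathcal A$; the involution reverses a word and interchanges $x$ and $x^*$. We call the elements of $\mathcal A\cup\mathcal A^*$ \emph{literals} and the elements of $\mathcal A$ variables. The same description of consequence holds, with $\Sigma$ enlarged by the identities $s^*\approx t^*$ for all $s\approx t$ in $\Sigma$: the congruence must also be closed under ${}^*$, and starring a step gives $\beta^*(s^*\varphi)\alpha^*\to\beta^*(t^*\varphi)\alpha^*$. The enlargement does not change the number of variables in the identities.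

\subsection{Counting}
For sets of letters $\Theta_0,\dots,\Theta_j$ and letters $a_1,\dots,a_j$ ($j\ge0$), let
\[
N(w;\Theta_0,a_1,\Theta_1,\dots,a_j,\Theta_j)
\]
be the number of factorizations $w=w_0a_1w_1\cdots a_jw_j$ in which each $w_i$ is a possibly empty word over $\Theta_i$; factorizations are distinguished by the positions of the chosen letters $a_1,\dots,a_j$. For possibly empty words $u,v$ we write $u\sim_n v$ if all these numbers with $0\le j\le n-1$ are equal for $u$ and $v$.

For $n=2$ the reason to look at these numbers can be seen directly. If a letter $a$ is sent to $\begin{pmatrix}p_a&e_a\\0&q_a\end{pmatrix}$ with $p_a,q_a\in\{0,1\}$, then the $(1,2)$ entry of the value of $w=c_1\cdots c_l$ is $\sum_i p_{c_1}\cdots p_{c_{i-1}}\,e_{c_i}\,q_{c_{i+1}}\cdots q_{c_l}$. With $\Theta=\{a:p_a=1\}$ and $\Theta'=\{a:q_a=1\}$ this is $\sum_{a\in c(w)} e_a\,N(w;\Theta,a,\Theta')$.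

\begin{lemma}\label{lem:count}
For words $u,v\in\mathcal A^+$ we have $\mathrm{UT}_n(K)\models u\approx v$ if and only if $u\sim_n v$. In particular, the semigroups $\mathrm{UT}_n(K)$, for fixed $n$ and all $K$, satisfy the same identities.
\end{lemma}

\begin{proof}
Suppose $\mathrm{UT}_n(K)\models u\approx v$ and let $\Theta_0,a_1,\dots,a_j,\Theta_j$ with $j\le n-1$ be given. Send each letter $a$ to the matrix $\rho(a)$ with $\rho(a)_{i+1,i+1}=1$ if $a\in\Theta_i$ ($0\le i\le j$), $\rho(a)_{i,i+1}=1$ if $a=a_i$ ($1\le i\le j$), and all other entries $0$. The $(1,j+1)$ entry of the value $\rho(w)$ is a sum over paths from $1$ to $j+1$ with $|w|$ steps, each of the form $i\to i$ or $i\to i+1$. A path is determined by the positions of its steps $1\to2,\dots,j\to j+1$; it contributes $1$ if these positions carry $a_1,\dots,a_j$ and the letters read while staying at $i+1$ belong to $\Theta_i$ for $0\le i\le j$, and $0$ otherwise. So the entry is $N(w;\Theta_0,a_1,\dots,a_j,\Theta_j)$. As $\mathbb N\to K$ is injective, equal entries for $u$ and $v$ mean equal numbers.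

Conversely, let $u\sim_nv$ and let $\rho$ be any homomorphism to $\mathrm{UT}_n(K)$. Put $\Theta_i=\{a:\rho(a)_{ii}=1\}$. Grouping the paths from $i$ to $i'$ by the vertices they visit and by the letters read at the steps that change the vertex, we see that for $w\in\{u,v\}$ the $(i,i')$ entry of $\rho(w)$ is
\[
\sum_{j}\ \sum_{i=i_0<\dots<i_j=i'}\ \sum_{a_1,\dots,a_j\in c(uv)}\rho(a_1)_{i_0i_1}\cdots\rho(a_j)_{i_{j-1}i_j}\,N(w;\Theta_{i_0},a_1,\Theta_{i_1},\dots,a_j,\Theta_{i_j}).
\]
Here $j\le n-1$, so the entry is the same for $w=u$ and $w=v$.
\end{proof}

The injectivity of $\mathbb N\to K$ cannot be dropped in Lemma~\ref{lem:count}: over the field with two elements, $\mathrm{UT}_2$ satisfies $x^2\approx x^4$ (the square of a matrix is $0$, the identity, or the matrix itself, depending on whether the diagonal is $(0,0)$, $(1,1)$, or neither), while $x^2\not\sim_2x^4$ because the letter counts differ.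

\begin{corollary}\label{cor:count}
Let $u\sim_nv$. Then:
\begin{enumerate}
\item[(a)] $c(u)=c(v)$;
\item[(b)] if $n\ge2$, every letter occurs equally often in $u$ and in $v$, and for nonempty $u,v$ the first letters agree and the last letters agree;
\item[(c)] if $n\ge3$, every two-letter word occurs equally often as a factor in $u$ and in $v$.
\end{enumerate}
\end{corollary}

\begin{proof}
Put $\Theta=c(uv)$. For (a) use $j=0$: $N(w;\Theta_0)$ is $1$ if $c(w)\subseteq\Theta_0$ and $0$ otherwise. For (b) use $N(\cdot\,;\Theta,a,\Theta)$, $N(\cdot\,;\varnothing,a,\Theta)$ and $N(\cdot\,;\Theta,a,\varnothing)$. For (c) use $N(\cdot\,;\Theta,a,\varnothing,b,\Theta)$.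
\end{proof}

Part (c) is where the case $n\ge3$ differs from $n=2$. By \eqref{eq:sigma2} with $h,k,t,s$ absent, $\mathrm{UT}_2(K)$ satisfies $xyxyxy\approx xyyxxy$, and only the right-hand side has a factor $xx$. Thus the identities of $\mathrm{UT}_2(K)$ need not preserve adjacency of letters, while those of $\mathrm{UT}_3(K)$ do.

\subsection{Isoterms and deletion}
For a set $\Theta$ of letters, $w|_\Theta$ denotes the word obtained from $w$ by deleting all letters not in $\Theta$. Substituting the identity matrix for letters shows: if $\mathrm{UT}_n(K)\models u\approx v$, then $\mathrm{UT}_n(K)\models u|_\Theta\approx v|_\Theta$, provided these words are nonempty (by Corollary~\ref{cor:count}(a) they are empty only simultaneously).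

A word $w$ is an \emph{isoterm} for $\mathrm{UT}_n(K)$ if $\mathrm{UT}_n(K)\models w\approx w'$ implies $w'=w$. Nonempty factors of isoterms are isoterms: if $\alpha w\beta$ is an isoterm and $\mathrm{UT}_n(K)\models w\approx w'$, then $\mathrm{UT}_n(K)\models\alpha w\beta\approx\alpha w'\beta$, so $w=w'$.

\subsection{Literals}
The one fact about involution identities needed for all $n\ge2$ is the following.

\begin{lemma}\label{lem:literals}
Let $n\ge2$ and let $s\approx t$ be an identity of the involution semigroup $\mathrm{UT}_n(K)$. Then $s$ and $t$ contain the same literals.
\end{lemma}

\begin{proof}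
By symmetry, suppose that a literal $y\in\{x,x^*\}$ occurs in $s$ but not in $t$. Assign the identity matrix to all variables other than $x$, and assign to $x$ the diagonal matrix for which $y$ takes the value $\mathrm{diag}(0,1,\dots,1)$; then $y^*$ takes the value $\mathrm{diag}(1,\dots,1,0)$. The $(1,1)$ entry of the value of $s$ is $0$. As $t$ may contain $y^*$ but not $y$, and $n\ge2$, the $(1,1)$ entry of the value of $t$ is $1$. This is a contradiction.
\end{proof}

For $n=1$ the lemma fails, because $\mathrm{UT}_1(K)$ satisfies $x\approx x^*$.

\section{The finitely based cases}

\subsection{$n=1$}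
$\mathrm{UT}_1(K)=\{0,1\}$ under multiplication, with trivial involution. By Lemma~\ref{lem:count}, $u\approx v$ holds if and only if $c(u)=c(v)$, so $xy\approx yx$ and $x^2\approx x$ form a basis in the plain case. Adding $x^*\approx x$ we get a basis in the involution case, because this identity removes all stars. This proves part (1) of Theorem~\ref{thm:main}.

\subsection{$n=2$ as a plain semigroup}
For a position $p$ of a word $w$ with letter $a_p$, let $C_p$ and $D_p$ be the sets of letters occurring strictly before and strictly after $p$. Let $m_w(a,C,D)$ be the number of positions $p$ with $(a_p,C_p,D_p)=(a,C,D)$. Clearly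
\[
N(w;\Theta,a,\Theta')=\sum_{C\subseteq\Theta,\ D\subseteq\Theta'}m_w(a,C,D).
\]
Recall M\"obius inversion for subsets of a finite set: if $g(\Theta)=\sum_{C\subseteq\Theta}f(C)$ for all $\Theta$, then $f(\Theta)=\sum_{C\subseteq\Theta}(-1)^{|\Theta\setminus C|}g(C)$. Applied in both arguments it shows that the numbers $N(w;\Theta,a,\Theta')$ and the function $m_w$ determine each other. By Lemma~\ref{lem:count},
\begin{equation}\label{eq:mw}
\mathrm{UT}_2(K)\models u\approx v\quad\Longleftrightarrow\quad c(u)=c(v)\ \text{ and }\ m_u=m_v .
\end{equation}

Which rearrangements of a word preserve $m_w$? Call a position $p$ \emph{interior} if $a_p\in C_p\cap D_p$, that is, if it carries neither the first nor the last occurrence of its letter.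

\medskip
\noindent\emph{The identities hold.} Let positions $p$ and $p+1$ both be interior. Then $C_{p+1}=C_p\cup\{a_p\}=C_p$ and $D_p=D_{p+1}\cup\{a_{p+1}\}=D_{p+1}$. Exchanging the two letters leaves the pairs $(C,D)$ of both positions unchanged, because $a_{p+1}\in C_{p+1}=C_p$ and $a_p\in D_p=D_{p+1}$, and it does not affect other positions. So it preserves $m_w$ and the content. In each identity of \eqref{eq:sigma2} the two sides differ by such an exchange of the middle letters, hence \eqref{eq:sigma2} holds in $\mathrm{UT}_2(K)$.

\medskip
\noindent\emph{Every such exchange follows from \eqref{eq:sigma2}.} Let $w=\alpha cd\beta$ with $c\ne d$ and the displayed $c$ and $d$ interior. Since $c\neq d$, both $c$ and $d$ occur in $\alpha$ and in $\beta$. Choose one occurrence of each in $\alpha$ and one of each in $\beta$. If in $\alpha$ the chosen $c$ precedes the chosen $d$, put $x=c$, $y=d$ and apply an identity of \eqref{eq:sigma2} from left to right. Otherwise put $x=d$, $y=c$ and apply one from right to left. The order of the chosen letters in $\beta$ decides between the first and the second family. The letters $h,k,t,s$ receive the words between consecutive ones among the chosen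 letters and the displayed factor $cd$; those that would receive the empty word are absent. In either case we obtain $\alpha dc\beta$.

\medskip
An exchange does not change the set of interior positions, since the pair $(C,D)$ of each position stays the same and both exchanged letters lie in $C\cap D$. Hence, modulo \eqref{eq:sigma2}, every word is equivalent to a \emph{canonical} word: one in which every maximal run of consecutive interior positions is sorted alphabetically, for a fixed order of the alphabet.

\begin{lemma}\label{lem:canon}
A canonical word $w$ is determined by $m_w$.
\end{lemma}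

\begin{proof}
As $p$ grows, $C_p$ increases and $D_p$ decreases (not necessarily strictly). So the positions with a given pair $(C,D)$ form an interval, and the pairs themselves determine the order of these intervals. It remains to recover the word in the interval $J$ belonging to a pair $(C,D)$. The multiset of its letters is given by $m_w(\cdot,C,D)$.

Consecutive positions $p,p+1$ have the same pair if and only if $a_p\in C_p$ and $a_{p+1}\in D_{p+1}$. Hence a letter not in $D$ can stand only at the first position of $J$, and a letter not in $C$ only at the last position of $J$. All other positions of $J$ are interior. If there are any, they are consecutive, and they form a maximal run of interior positions, since two adjacent interior positions have the same pair. As $w$ is canonical, this run is sorted. So $J$ consists of the letter not in $D$ (if any), then the letters in $C\cap D$ in alphabetical order, then the letter not in $C$ (if any); a letter lying in neither $C$ nor $D$ is the only letter of $J$.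
\end{proof}

Now let $\mathrm{UT}_2(K)\models u\approx v$, and let $u',v'$ be canonical words equivalent to $u,v$ modulo \eqref{eq:sigma2}. By \eqref{eq:mw}, $m_{u'}=m_u=m_v=m_{v'}$, so $u'=v'$ by Lemma~\ref{lem:canon}, and $u\approx v$ follows from \eqref{eq:sigma2}. This proves part (2) of Theorem~\ref{thm:main}.

\section{$2\times2$ matrices with involution}\label{sec:inv2}

For $m\ge2$ let
\[
z_m=x_1^*x_2^*\cdots x_m^*\,x_1x_2\cdots x_m,\qquad\text{so that}\qquad z_m^*=x_m^*\cdots x_1^*\,x_m\cdots x_1 .
\]

\begin{theorem}\label{thm:inv2}
For every $m\ge2$ the identity $z_m\approx z_m^*$ holds in the involution semigroup $\mathrm{UT}_2(K)$. If $m>k$, it does not follow from the identities of this involution semigroup in at most $k$ variables.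
\end{theorem}

Since $k$ is arbitrary, part (3) of Theorem~\ref{thm:main} follows, including the statement about bounded numbers of variables. The first statement of Theorem~\ref{thm:inv2} is immediate. If $x_i$ takes a value with diagonal $(p_i,p_i')$, then $x_i^*$ has diagonal $(p_i',p_i)$, so both diagonal entries of the value of $z_m$ equal $\prod_i p_ip_i'$. A matrix $\begin{pmatrix}p&b\\0&p\end{pmatrix}$ is fixed by the reflection. Hence $z_m$ and $z_m^*$ always have the same value.

\subsection{Open brackets}
The second statement rests on the fact that $z_m\approx w$ holds for no words $w$ other than $z_m$ and $z_m^*$. We first find out what an identity $z_m\approx w$ tells us about $w$. Write $X=\{x_1,\dots,x_m\}$, $X^*=\{x_1^*,\dots,x_m^*\}$, and let $\mathrm{UT}_2(K)\models z_m\approx w$. By Lemma~\ref{lem:literals}, the literals of $w$ are exactly those in $X\cup X^*$. If $w$ has a literal $x_a$ or $x_a^*$ at position $p$, we say that $p$ has \emph{type} $a$. Let $C_p$ and $D_p$ be the sets of literals strictly before and strictly after $p$, and put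
\[
F_p=\{y\in X\cup X^*: y\notin C_p,\ y^*\notin D_p\}.
\]
We use the same notation for $z_m$.

For $P\subseteq X\cup X^*$ and $a\in\{1,\dots,m\}$ assign to $x_i$ the matrix $\begin{pmatrix}p_i&\delta_{ia}\\0&p_i'\end{pmatrix}$, where $\delta_{ia}$ is the Kronecker delta, $p_i=1$ if $x_i\in P$ and $0$ otherwise, and $p_i'=1$ if $x_i^*\in P$ and $0$ otherwise. Then the value of a literal $y$ has $(1,1)$ entry $1$ if and only if $y\in P$, it has $(2,2)$ entry $1$ if and only if $y^*\in P$, and its $(1,2)$ entry is $1$ for $y\in\{x_a,x_a^*\}$ and $0$ otherwise. So the $(1,2)$ entry of the value of $w$ is the number of positions $p$ of type $a$ with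
\[
E_p:=C_p\cup\{y^*:y\in D_p\}\subseteq P .
\]
These numbers agree for $w$ and $z_m$, for all $P$ and $a$. By M\"obius inversion over $P$, and since $F_p$ is the complement of $E_p$, the multiset of all pairs
\[
(\text{type of }p,\ F_p)
\]
is the same for $w$ and for $z_m$. Taking $P=X\cup X^*$ we see that $w$ has exactly two positions of each type; since all literals of $X\cup X^*$ occur in $w$, each occurs exactly once. Therefore, both in $w$ and in $z_m$,
\[
y\in F_p\quad\Longleftrightarrow\quad \mathrm{pos}(y^*)\le p\le\mathrm{pos}(y),
\]
where $\mathrm{pos}$ denotes the position in the word considered.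

If we think of $x_a^*$ as an opening bracket and of $x_a$ as the corresponding closing bracket, then $x_a\in F_p$ means that bracket $a$ is open at $p$, ends included. In $z_m$ all brackets are opened in the order $1,\dots,m$ and then closed in the same order. So in $z_m$ we have $F_i=\{x_1,\dots,x_i\}$ and $F_{m+i}=\{x_i,\dots,x_m\}$ for $1\le i\le m$. Identifying $x_i$ with $i$, we get for $z_m$ the list of pairs
\begin{equation}\label{eq:list}
(i,\{1,\dots,i\}),\quad(i,\{i,\dots,m\})\qquad(1\le i\le m).
\end{equation}
These $2m$ pairs are distinct: $\{1,\dots,i\}=\{i,\dots,m\}$ would give $i=1=m$. No set in the list contains a starred literal. Hence the same is true for the sets $F_p$ of $w$, so in $w$ each $x_a^*$ precedes $x_a$ (otherwise $x_a^*\in F_p$ for $p=\mathrm{pos}(x_a)$). From now on $F_p$ is regarded as a set of indices, those of the brackets open at $p$.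

\begin{example}
Let $m=2$. The list is $(1,\{1\}),(2,\{1,2\}),(1,\{1,2\}),(2,\{2\})$. The word $w$ starts with an opening bracket, $x_1^*$ or $x_2^*$. Suppose it starts with $x_1^*$; this position has the pair $(1,\{1\})$. At the last position also only one bracket is open, and since $(1,\{1\})$ is already used, $w$ ends with $x_2$. The second position cannot carry $x_1$, since this would produce $(1,\{1\})$ again. So it carries $x_2^*$, and $w=x_1^*x_2^*x_1x_2=z_2$. If $w$ starts with $x_2^*$, the same argument with the indices interchanged gives $z_2^*$.
\end{example}

\begin{lemma}\label{lem:zz}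
If $\mathrm{UT}_2(K)\models z_m\approx w$, then $w\in\{z_m,z_m^*\}$.
\end{lemma}

\begin{proof}
At the first and at the last position of $w$ exactly one bracket is open, the one named by the type of the position. The only pairs in \eqref{eq:list} with a one-element set are $(1,\{1\})$ and $(m,\{m\})$, and each pair is used once. So $w$ starts with $x_1^*$ and ends with $x_m$, or starts with $x_m^*$ and ends with $x_1$. In the second case replace $w$ by $w^*$, which starts with $x_1^*$ and for which $w^*\approx z_m^*\approx z_m$ holds as well. So let $w$ start with $x_1^*$; we show that $w=z_m$.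

\emph{First half.} Suppose that $w$ starts with $x_1^*\cdots x_i^*$, where $1\le i<m$; then $F_i=\{1,\dots,i\}$.
\begin{itemize}
\item If the next literal is some $x_l$, then $l\le i$ and the pair at position $i+1$ is $(l,\{1,\dots,i\})$. Since $i<m$, this set is not $\{l,\dots,m\}$; so it is $\{1,\dots,l\}$, and $l=i$. But the pair $(i,\{1,\dots,i\})$ is already used at position $i$, a contradiction.
\item So the next literal is $x_l^*$ with $l>i$, and its pair is $(l,\{1,\dots,i,l\})$. This set contains $1<l$, so it is not $\{l,\dots,m\}$. Hence it is $\{1,\dots,l\}$, and comparing sizes gives $l=i+1$.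
\end{itemize}
By induction, $w=x_1^*\cdots x_m^*\,x_{\sigma_1}\cdots x_{\sigma_m}$ for a permutation $\sigma$.

\emph{Second half.} The pairs $(i,\{1,\dots,i\})$ are used by the first $m$ positions. So the pair $(\sigma_j,\{\sigma_j,\sigma_{j+1},\dots,\sigma_m\})$ at position $m+j$ equals $(\sigma_j,\{\sigma_j,\sigma_j+1,\dots,m\})$. Comparing sizes, $m-j+1=m-\sigma_j+1$, so $\sigma_j=j$.
\end{proof}

\subsection{No derivation with few variables}
\begin{proof}[Proof of Theorem~\ref{thm:inv2}]
Let $m>k$, $m\geq 2$, and suppose $z\approx z^*$, where $z=z_m$, follows from identities of the involution semigroup $\mathrm{UT}_2(K)$ in at most $k$ variables. In a derivation of $z\approx z^*$ all words are in $\{z,z^*\}$ by Lemma~\ref{lem:zz}. So some step passes from $z$ to $z^*$: we have $z=\alpha(s\varphi)\beta$ and $z^*=\alpha(t\varphi)\beta$, where $s\approx t$ is an identity of the involution semigroup $\mathrm{UT}_2(K)$ in at most $k$ variables. The words $z$ and $z^*$ have different first literals and different last literals, so $\alpha$ and $\beta$ are empty, $s\varphi=z$ and $t\varphi=z^*$.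

No literal repeats in $z$, so each literal occurs at most once in $s$, and $|s|\le2k<2m=|z|$. Hence $|\varphi(y)|\ge2$ for some literal $y$ of $s$. By Lemma~\ref{lem:literals}, $y$ occurs in $t$. So $z$ and $z^*$ have a common two-literal factor. But the two-literal factors of $z$ are
\[
x_i^*x_{i+1}^*,\quad x_m^*x_1,\quad x_ix_{i+1}\qquad(1\le i<m),
\]
and those of $z^*$ are
\[
x_{i+1}^*x_i^*,\quad x_1^*x_m,\quad x_{i+1}x_i\qquad(1\le i<m).
\]
Since $m\ge2$, these lists are disjoint, a contradiction.
\end{proof}

\section{$n\ge3$: identities from nilpotency}\label{sec:UV}

\subsection{Mal'cev words and a conflict}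
From now on $n\ge3$ and $c=n-1$. Define words
\[
X_0=x,\quad Y_0=y,\qquad X_j=X_{j-1}z_jY_{j-1},\quad Y_j=Y_{j-1}z_jX_{j-1}\qquad(j\ge1).
\]
Thus $X_1=xz_1y$ and $X_2=xz_1y\,z_2\,yz_1x$. Let $\mathcal G=\{x,y,z_1,\dots,z_c\}$; it has $n+1$ elements, and all of them occur in $X_c$. Recall that the lower central series of a group $G$ is given by $\gamma_1=G$ and $\gamma_{j+1}=[\gamma_j,G]$, and that $G$ is nilpotent of class at most $c$ if $\gamma_{c+1}$ is trivial.

\begin{lemma}\label{lem:malcev}
\begin{enumerate}
\item[(i)] Groups of nilpotency class at most $c$ satisfy $X_c\approx Y_c$.
\item[(ii)] For $j\ge1$ the words $X_j$ and $Y_j$ are isoterms for $\mathrm{UT}_{j+1}(K)$. In particular, $X_c$ is an isoterm for $\mathrm{UT}_n(K)$.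
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We show by induction that $X_jY_j^{-1}\in\gamma_{j+1}$ for all values of the letters. For $j=0$ there is nothing to prove. Let $j\ge1$ and $Y=Y_{j-1}$, $X_{j-1}=aY$ with $a\in\gamma_j$. Then $X_j=aYz_jY$ and $Y_j=Yz_jaY$, so
\[
X_jY_j^{-1}=aYz_jY\cdot Y^{-1}a^{-1}(Yz_j)^{-1}=a(Yz_j)a^{-1}(Yz_j)^{-1}\in\gamma_{j+1}.
\]

(ii) By Lemma~\ref{lem:count} we may work with $\sim_{j+1}$. Let $j=1$. If $t\sim_2xz_1y$, then by Corollary~\ref{cor:count}(b) $t$ consists of one $x$, one $y$ and one $z_1$, it starts with $x$ and ends with $y$; so $t=xz_1y$. The argument for $Y_1=yz_1x$ is the same.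

Let $j\ge2$ and $t\sim_{j+1}X_j$. The letter $z_j$ occurs once in $X_j$, hence once in $t$, and $t=t_1z_jt_2$ with possibly empty $t_1,t_2$ not containing $z_j$. Let $\Theta$ be the full alphabet. For $i\le j-1$ and letters $a_1,\dots,a_i\ne z_j$ we have
\[
N(t_1;\Theta_0,a_1,\dots,a_i,\Theta_i)=N(t;\Theta_0\setminus\{z_j\},a_1,\dots,a_i,\Theta_i\setminus\{z_j\},z_j,\Theta),
\]
because the last chosen position on the right-hand side must be the unique occurrence of $z_j$. The same holds with $X_j$ and $X_{j-1}$ in place of $t$ and $t_1$. The right-hand side has $i+1\le j$ chosen letters, so it is the same for $t$ and $X_j$. If some $a_r=z_j$, the left-hand sides for $t_1$ and $X_{j-1}$ are both $0$. Hence $t_1\sim_jX_{j-1}$; in particular $t_1$ is nonempty by Corollary~\ref{cor:count}(a), and $t_1=X_{j-1}$ by induction. Symmetrically, choosing $z_j$ as the first letter, $t_2\sim_jY_{j-1}$ and $t_2=Y_{j-1}$. So $t=X_j$. For $Y_j$ one interchanges $X_{j-1}$ and $Y_{j-1}$ in the argument.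
\end{proof}

Part (i) applies to the group of unitriangular matrices over $\mathbb R$, whereas part (ii) says that $X_c\approx Y_c$ is far from being an identity of the whole semigroup. To exploit both, we replace the letters $\gamma$ of $X_c$ and $Y_c$ by words $g_\gamma$ and separate these by a padding word $P$. This forces a group-like behavior: all words involved will have the same content, hence the same diagonal under every map to $\mathrm{UT}_n(\mathbb R)$.

\begin{example}
The effect of padding can be illustrated already for $n=2$, $c=1$. Let $P=p_1p_2$, and let $p_1,p_2,g_x,g_y,g_{z_1}$ be words with the same content. We compare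
\[
Pg_xPg_{z_1}Pg_yP\qquad\text{and}\qquad Pg_yPg_{z_1}Pg_xP
\]
under a map to $\mathrm{UT}_2(\mathbb R)$. All five words get values with the same diagonal $d$. For $d=(1,1)$ the values commute. For $d=(0,0)$ the value of $p_1p_2$ is $0$. For $d=(1,0)$ we have $\begin{pmatrix}1&b\\0&0\end{pmatrix}\begin{pmatrix}1&b'\\0&0\end{pmatrix}=\begin{pmatrix}1&b'\\0&0\end{pmatrix}$, so both products equal their common last factor. For $d=(0,1)$ both equal their common first factor. So the two words have equal values in $\mathrm{UT}_2(\mathbb R)$ although $xz_1y$ is an isoterm.
\end{example}

\subsection{The words $U$ and $V$}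
For the padded identity to hold it will be enough that $P$ is a product of $n$ words and that these words and all $g_\gamma$ have the same content. Otherwise we are free to choose them. They will be chosen so that every factor of length two shows in which kind of building block, and at which place in it, each of its two letters stands.

Fix $k\ge1$, the number of variables to be excluded. Let $q=2n+1$, and let $\gamma\mapsto r(\gamma)$ be a bijection from $\mathcal G$ to $\{n+1,\dots,2n+1\}$. Let $\ell=|X_c|$ and
\[
M=\ell+(\ell+1)n ,
\]
and choose a prime $p>M(k+1)+1$. Since $M>n$ we have $p>2M+1>q$, and $p$ is odd. The alphabet is $\Lambda=\{a_i,b_i:i\in\mathbb Z/p\}$. For $1\le r\le q$ define the \emph{units}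
\[
A_r=a_ra_{2r}\cdots a_{pr},\qquad B_r=b_{2r}b_{3r}\cdots b_{(p+1)r}
\]
with indices modulo $p$. As $r$ is invertible modulo $p$, the unit $A_r$ contains every $a_i$ exactly once and $B_r$ every $b_i$ exactly once. Put
\[
P=A_1B_1A_2B_2\cdots A_nB_n,\qquad g_\gamma=A_{r(\gamma)}B_{r(\gamma)}\quad(\gamma\in\mathcal G),
\]
\[
[\gamma_1\cdots\gamma_l]=P\,g_{\gamma_1}\,P\,g_{\gamma_2}\,P\cdots g_{\gamma_l}\,P,\qquad U=[X_c],\qquad V=[Y_c].
\]
$U$ is a product of $M$ \emph{blocks} $A_rB_r$, each containing all letters of $\Lambda$. We have $U\ne V$: after the common prefix $P$, the words continue with the letters $a_{r(x)}$ and $a_{r(y)}$, which differ because $X_c$ starts with $x$, $Y_c$ with $y$, and $r(x)\not\equiv r(y)$ modulo $p$.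

A \emph{unit occurrence} is one of the $2M$ factors $A_r$, $B_r$ in the definition of $U$; its \emph{type} is the word $A_r$ or $B_r$. When we speak of an occurrence of a type $D$ in $U$, we always mean a unit occurrence of type $D$. The \emph{offset} of a letter in a unit is its position there, a number in $\{1,\dots,p\}$. In $U$ the $A$-units and the $B$-units alternate; so consecutive unit occurrences have different types.

\begin{lemma}\label{lem:star}
If a two-letter word occurs in $U$ at positions $(j,j+1)$ and at positions $(j',j'+1)$, then $j$ and $j'$ lie in units of the same type at the same offset, and so do $j+1$ and $j'+1$.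
\end{lemma}

\begin{proof}
Note that $A_r$ ends with $a_{pr}=a_0$ and that $B_r$ starts with $b_{2r}$ and ends with $b_{(p+1)r}=b_r$. So the two-letter factors of $U$ are of four kinds:
\begin{itemize}
\item $a_ia_{i+r}$, inside $A_r$;
\item $b_ib_{i+r}$, inside $B_r$;
\item $a_0b_{2r}$, from $A_r$ to the following $B_r$;
\item $b_ra_{r'}$, from $B_r$ to a following $A_{r'}$.
\end{itemize}
The kind is recognized from the names of the letters. In the first two cases the difference of the indices determines $r$, because $1\le r\le q<p$, and the first index then determines the offset. In the third case $2r$ determines $r$, because $p$ is odd. In the fourth case the two indices determine $r$ and $r'$. In the last two cases the offsets are $p$ and $1$.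
\end{proof}

The shift in the definition of $B_r$ serves the fourth case: if $B_r$ were $b_rb_{2r}\cdots b_{pr}$, it would end with $b_0$, and the passage to $A_{r'}$ would not remember $r$.

\subsection{The identity $U\approx V$ holds}
Under a map to $\mathrm{UT}_n(\mathbb R)$ all blocks have the same diagonal $d\in\{0,1\}^n$. Let $h$ be the number of ones in $d$. We want to replace the $n\times n$ matrices by unitriangular $h\times h$ matrices. A single matrix with diagonal $d$ can have rank larger than $h$: for $d=(0,1,0)$ the matrix $\begin{pmatrix}0&0&1\\0&1&0\\0&0&0\end{pmatrix}$ has rank $2$. A product of $n$ such matrices has rank at most $h$, and this is why $P$ consists of $n$ blocks.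

\begin{lemma}\label{lem:pad}
Let $d\in\{0,1\}^n$, $I=\{i:d_i=1\}$, $h=|I|$, and let $Q=Q_1\cdots Q_n$ be a product of $n$ real upper triangular matrices with diagonal $d$. If $h=0$, then $Q=0$. If $h\ge1$, there are an $n\times h$ matrix $L$ and an $h\times n$ matrix $R$ such that $Q=LR$ and such that $RgL$ is upper unitriangular for every upper triangular real matrix $g$ with diagonal $d$.
\end{lemma}

\begin{proof}
\emph{Rank.} Let $E_j=\langle e_1,\dots,e_j\rangle\subseteq\mathbb R^n$. We show by induction that
\[
\dim Q_1\cdots Q_jE_j\le|I\cap\{1,\dots,j\}| .
\]
This is trivial for $j=0$. If $d_j=0$, then $Q_jE_j\subseteq E_{j-1}$, so $Q_1\cdots Q_jE_j\subseteq Q_1\cdots Q_{j-1}E_{j-1}$. If $d_j=1$, then $Q_jE_j\subseteq E_{j-1}+\mathbb RQ_je_j$, so the dimension grows by at most $1$. For $j=n$ we get $\operatorname{rank}Q\le h$. In particular $Q=0$ if $h=0$.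

\emph{Factorization.} Let $h\ge1$. Index the rows and columns of $h\times h$ matrices by $I$, and let $Q[I,I]$, $Q[\,\cdot\,,I]$, $Q[I,\cdot\,]$ denote the submatrices with the indicated rows and columns. Since $Q$ is upper triangular with diagonal $d$, the matrix $Q[I,I]$ is upper unitriangular, hence invertible. So the $h$ columns of $L:=Q[\,\cdot\,,I]$ are linearly independent, and as $\operatorname{rank}Q\le h$, they form a basis of the column space of $Q$. Hence $Q=LR$ for some $R$; comparing the rows in $I$ gives $R=Q[I,I]^{-1}Q[I,\cdot\,]$.

For $e\in I$ we have $L_{je}=Q_{je}=0$ if $j>e$, and $L_{ee}=1$. Further, $R_{ej}=\sum_{f\in I,\,f\ge e}(Q[I,I]^{-1})_{ef}Q_{fj}$, and $Q_{fj}=0$ unless $f\le j$. So $R_{ej}=0$ if $j<e$, and $R_{ee}=1$. Therefore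
\[
(RgL)_{ef}=\sum_{e\le i\le j\le f}R_{ei}\,g_{ij}\,L_{jf}\qquad(e,f\in I),
\]
which is $0$ for $e>f$ and $R_{ee}g_{ee}L_{ee}=1$ for $e=f$.
\end{proof}

\begin{proposition}\label{prop:holds}
The identity $U\approx V$ holds in $\mathrm{UT}_n(K)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:count} we may take $K=\mathbb R$. Fix a homomorphism $\Lambda^+\to\mathrm{UT}_n(\mathbb R)$ and denote the value of a word $w$ by $\bar w$. Since each block contains all letters of $\Lambda$, all blocks have values with the same diagonal $d$; let $h$ be the number of ones in $d$. In particular $\bar P$ is a product of $n$ matrices with diagonal $d$, and all $\bar g_\gamma$ have diagonal $d$. If $h=0$, then $\bar P=0$ by Lemma~\ref{lem:pad}, and $\bar U=\bar V=0$. Otherwise apply Lemma~\ref{lem:pad} to $Q=\bar P=LR$. For all $\gamma_1,\dots,\gamma_l\in\mathcal G$ the value of $[\gamma_1\cdots\gamma_l]$ is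
\[
LR\,\bar g_{\gamma_1}\,LR\,\bar g_{\gamma_2}\,LR\cdots\bar g_{\gamma_l}\,LR=L\,(R\bar g_{\gamma_1}L)(R\bar g_{\gamma_2}L)\cdots(R\bar g_{\gamma_l}L)\,R .
\]
The matrices $R\bar g_\gamma L$ lie in the group of unitriangular $h\times h$ matrices, which has nilpotency class $h-1\le c$. By Lemma~\ref{lem:malcev}(i) the middle products for $X_c$ and for $Y_c$ are equal, so $\bar U=\bar V$.
\end{proof}

\section{Rigidity of $U$}\label{sec:rigid}

We keep $n\ge3$, $k$ and the words $U,V$ of Section~\ref{sec:UV}. The goal is the following statement.

\begin{proposition}\label{prop:rigid}
Let $s\approx t$ be an identity of the semigroup $\mathrm{UT}_n(K)$ in at most $k$ variables, and let $\varphi$ be a substitution of nonempty words over $\Lambda$ for the variables such that $s\varphi$ is a factor of $U$. Then $t\varphi=s\varphi$.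
\end{proposition}

The word $U$ itself is not an isoterm, since $U\approx V$ holds. The idea is to show that $U$ becomes an isoterm when it is rewritten in larger pieces adapted to $s$ and $\varphi$. The few variables of $s$ leave only few cutting places in each type of unit; since the units are long, in each of them at least one longer piece survives, and it identifies the unit. The longer pieces together then look like a padded Mal'cev word in which the padding and each $g_\gamma$ have been compressed to words in distinct letters, and this is an isoterm as a consequence of Lemma~\ref{lem:malcev}(ii).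

\begin{example}
For an illustration of the rewriting only, let $p=5$. Then
\[
A_1=a_1a_2a_3a_4a_0,\quad B_1=b_2b_3b_4b_0b_1,\quad A_2=a_2a_4a_1a_3a_0,\quad B_2=b_4b_1b_3b_0b_2 .
\]
If $A_1$ is cut as $a_1\,|\,a_2a_3a_4\,|\,a_0$ and $A_2$ as $a_2a_4\,|\,a_1\,|\,a_3a_0$, we keep single letters and introduce new symbols for longer pieces: $A_1$ becomes $a_1\,\lambda\,a_0$ and $A_2$ becomes $\mu\,a_1\,\nu$. Each of the symbols $\lambda,\mu,\nu$ occurs only in units of one type, whereas the short symbol $a_1$ occurs in both. The main work will be to show that the long symbols fix the places of the short ones.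
\end{example}

\subsection{Inserting a letter into an isoterm}
The following lemma builds large isoterms from small ones. It uses $n\ge3$ through Corollary~\ref{cor:count}(c).

\begin{lemma}\label{lem:insert}
Let $W$ be a word containing a letter $b$ such that the word obtained from $W$ by deleting $b$ is nonempty and an isoterm for $\mathrm{UT}_n(K)$. Suppose that $bb$ is not a factor of $W$ and that there are no letters $c',d'\ne b$ such that both $c'd'$ and $c'bd'$ are factors of $W$. Then $W$ is an isoterm for $\mathrm{UT}_n(K)$.
\end{lemma}

\begin{proof}
Let $t\sim_nW$. Deleting $b$ from $t$ and from $W$ gives words forming an identity of $\mathrm{UT}_n(K)$; so they are equal, say to $c_1\cdots c_l$. Thus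
\[
W=b^{\beta_0}c_1b^{\beta_1}\cdots c_lb^{\beta_l},\qquad t=b^{\beta'_0}c_1b^{\beta'_1}\cdots c_lb^{\beta'_l},
\]
where $\beta_i\in\{0,1\}$. Let $\beta_i=1$. If $1\le i<l$, then $c_ibc_{i+1}$ is a factor of $W$, so $c_ic_{i+1}$ is not a factor of $W$. By Corollary~\ref{cor:count}(c) it is not a factor of $t$, so $\beta'_i\ge1$. If $i=0$ or $i=l$, then $W$ begins or ends with $b$, respectively, hence so does $t$ by Corollary~\ref{cor:count}(b), and again $\beta'_i\ge1$. So $\beta'_i\ge\beta_i$ for all $i$. Since $b$ occurs equally often in $t$ and $W$, we get $\beta'_i=\beta_i$ for all $i$.
\end{proof}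

\subsection{Segments and symbols}\label{ssec:segments}
Let $s=y_1\cdots y_\kappa$, $t$ and $\varphi$ be as in Proposition~\ref{prop:rigid}, where the $y_i$ are variables, not necessarily distinct. Fix an occurrence of $s\varphi=\varphi(y_1)\cdots\varphi(y_\kappa)$ in $U$. It has $\kappa+1$ \emph{boundaries}: the places just before each $\varphi(y_i)$ and the place after $\varphi(y_\kappa)$.

For a unit type $D$ call an offset $o\in\{2,\dots,p\}$ a \emph{cut} of $D$ if in some occurrence of $D$ in $U$ the place just before its $o$-th letter is a boundary. Consider one occurrence of $D$. Two different boundaries in it, each of which is just before a letter of this occurrence and starts some $\varphi(y_i)$, belong to different variables, because the letters of $D$ are distinct and a variable determines the first letter of its image. Adding the last boundary, we see that one occurrence of $D$ yields at most $k+1$ cuts. A type occurs at most $M$ times in $U$, so $D$ has at most $M(k+1)$ cuts. They divide $D$ into at most $M(k+1)+1<p$ \emph{segments}, so at least one segment of $D$ has length at least $2$. This is the only place where the bound on the number of variables is used.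

To a segment of length $1$ we assign its letter as symbol (a \emph{short} symbol), and to the $i$-th segment of $D$, if its length is at least $2$, a new symbol $(D,i)$ (a \emph{long} symbol). Let $\Omega$ be the set of all symbols, and let $\eta:\Omega^+\to\Lambda^+$ be the homomorphism that expands each symbol to its segment. Let $D_\Omega$ be the word of symbols of $D$, and let $U_\Omega$ be obtained from $U$ by replacing every unit occurrence of type $D$ by $D_\Omega$. Then $\eta(U_\Omega)=U$.

All boundaries are at ends of segments. Hence there are words $\psi_1,\dots,\psi_\kappa\in\Omega^+$ such that $\eta(\psi_i)=\varphi(y_i)$ and $\psi_1\cdots\psi_\kappa$ is a factor of $U_\Omega$. We claim that $y_i=y_j$ implies $\psi_i=\psi_j$. If $|\varphi(y_i)|=1$, then $\psi_i$ and $\psi_j$ are both the short symbol $\varphi(y_i)$. If $|\varphi(y_i)|\ge2$, every letter of $\varphi(y_i)$ lies in a two-letter factor of $\varphi(y_i)$; so by Lemma~\ref{lem:star} corresponding letters of the two occurrences lie in units of the same type at the same offset. Type and offset determine the segment of a letter and its place in the segment, so $\psi_i=\psi_j$.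

Hence there is a substitution $\psi$ with $\psi(y_i)=\psi_i$ for all $i$, and $\varphi=\eta\circ\psi$ on the variables of $s$. By Corollary~\ref{cor:count}(a) these are also the variables of $t$. The next proposition completes the argument.

\begin{proposition}\label{prop:claim}
$U_\Omega$ is an isoterm for $\mathrm{UT}_n(K)$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:rigid} from Proposition~\ref{prop:claim}]
The word $s\psi$ is a factor of $U_\Omega$, hence an isoterm. Since $\mathrm{UT}_n(K)\models s\psi\approx t\psi$, we get $t\psi=s\psi$. Applying $\eta$, we obtain $t\varphi=s\varphi$.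
\end{proof}

\subsection{Proof of Proposition~\ref{prop:claim}}
The following facts about $U_\Omega$ will be used; ``unit'' now also refers to the corresponding factor $D_\Omega$ of $U_\Omega$.
\begin{itemize}
\item[(F1)] Every unit contains a long symbol.
\item[(F2)] A long symbol $(D,i)$ occurs exactly once in each occurrence of $D$ and nowhere else.
\item[(F3)] A symbol occurs at most once in a unit.
\item[(F4)] Between two occurrences of the same short symbol there is a long symbol.
\end{itemize}
The first three are clear from the construction. For (F4), the two occurrences are in different units by (F3), and these are both $A$-units or both $B$-units. Since the two kinds alternate, there is a whole unit of the other kind between them, and it contains a long symbol. This is why two kinds of units are used.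

Let $\mathcal L$ be the set of long symbols. Let $t$ now denote an arbitrary word with $t\sim_nU_\Omega$. We have to show $t=U_\Omega$. Steps 1 and 2 determine how the long symbols, together with one short symbol, are arranged; Step 3 adds a second short symbol, and Step 4 puts the restrictions together.

\medskip
\noindent\textbf{Step 1: $U_\Omega|_{\mathcal L}$ is an isoterm.} Let $X_c=\gamma_1\cdots\gamma_\ell$. By (F1) and (F2),
\[
U_\Omega|_{\mathcal L}=\Pi\,\Gamma_{\gamma_1}\,\Pi\,\Gamma_{\gamma_2}\,\Pi\cdots\Gamma_{\gamma_\ell}\,\Pi,
\]
where $\Pi$ comes from $P$ and $\Gamma_\gamma$ from $g_\gamma$. These words are nonempty, the letters of each of them are pairwise distinct, and different ones among the words $\Pi$ and $\Gamma_\gamma$ ($\gamma\in\mathcal G$) have no common letters, because the numbers $1,\dots,n$ and $r(\gamma)$, $\gamma\in\mathcal G$, are all different.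

Let $\hat\gamma$ be the first letter of $\Gamma_\gamma$. The restriction to the letters $\hat\gamma$ is $\hat\gamma_1\cdots\hat\gamma_\ell$, which is $X_c$ up to renaming, and so an isoterm by Lemma~\ref{lem:malcev}(ii). Next we add the first letter $\pi$ of $\Pi$. The result is $\pi\hat\gamma_1\pi\hat\gamma_2\pi\cdots\hat\gamma_\ell\pi$; it has no factor $\pi\pi$ and no factor of two letters different from $\pi$, so Lemma~\ref{lem:insert} with $b=\pi$ shows that it is an isoterm. Finally we add the remaining letters of $\Pi$ and of the $\Gamma_\gamma$ one by one, in each of these words from left to right. When a letter $b$ is added, its predecessor $b^-$ in $\Pi$ or $\Gamma_\gamma$ is already present, and in the new word every $b$ is immediately preceded by $b^-$ and every $b^-$ is immediately followed by $b$. So $bb$ is not a factor; and if $c'bd'$ is a factor with $d'\neq b$, then $c'=b^-$ and $c'd'$ is not a factor. Lemma~\ref{lem:insert} applies. After all letters have been added we have $U_\Omega|_{\mathcal L}$.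

\medskip
\noindent\textbf{Step 2: for every short symbol $e$, the word $U_\Omega|_{\mathcal L\cup\{e\}}$ is an isoterm.} We apply Lemma~\ref{lem:insert} with $b=e$; the word without $e$ is an isoterm by Step~1. By (F4), $ee$ is not a factor. Let $\lambda,\mu$ be two long symbols that are consecutive in $U_\Omega|_{\mathcal L}$ at some place, and let $D$ and $E$ be the types of the units to which they belong. By (F2), $\lambda$ determines $D$ and $\mu$ determines $E$.
\begin{itemize}
\item If $D=E$, then $\lambda$ and $\mu$ lie in the same occurrence of $D$: two different occurrences of $D$ are not adjacent, so by (F1) there would be a long symbol between $\lambda$ and $\mu$. The short symbols between $\lambda$ and $\mu$ are those between them in $D_\Omega$.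
\item If $D\ne E$, then the two units are adjacent by (F1), $\lambda$ is the last long symbol of $D_\Omega$, and $\mu$ is the first long symbol of $E_\Omega$. The short symbols between $\lambda$ and $\mu$ are those after $\lambda$ in $D_\Omega$ followed by those before $\mu$ in $E_\Omega$.
\end{itemize}
In both cases the short symbols between $\lambda$ and $\mu$ in $U_\Omega$ are the same at all places where $\lambda$ and $\mu$ are consecutive long symbols. So $\lambda\mu$ and $\lambda e\mu$ are not both factors of $U_\Omega|_{\mathcal L\cup\{e\}}$, as required by Lemma~\ref{lem:insert}.

\medskip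
\noindent\textbf{Step 3: for distinct short symbols $e,f$ we have $t|_{\mathcal L\cup\{e,f\}}=U_\Omega|_{\mathcal L\cup\{e,f\}}$.} Denote these words by $t'$ and $W$; thus $t'\sim_nW$. Call the places before, between and after the long symbols \emph{gaps}. By Steps~1 and~2, $t'$ and $W$ have the same sequence of long symbols, and in each gap they have the same number of $e$'s and the same number of $f$'s; by (F4) these numbers are at most $1$. What remains open is only the order of $e$ and $f$ in a gap that contains both.

Suppose $t'\ne W$. After interchanging the names $e$ and $f$ if necessary, there is a gap in which $W$ has $ef$ and $t'$ has $fe$. Let $\lambda$ and $\mu$ be the long symbols bordering this gap on the left and on the right, as far as they exist.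

\emph{Case 1: $\lambda$ exists and lies in the same unit occurrence of $U_\Omega$ as this $e$.} Let $D$ be the type of this unit. In $D_\Omega$ the symbol $e$ comes after $\lambda$, with no long symbol and no $f$ between them. Since $\lambda$ occurs only in units of type $D$, every $\lambda$ in $W$ is immediately followed by $e$. So $\lambda f$ is not a factor of $W$. But $\lambda f$ is a factor of $t'$, in contradiction to Corollary~\ref{cor:count}(c).

\emph{Case 2: otherwise.} Then no long symbol precedes $e$ in its unit, since the last such symbol would be $\lambda$. By (F1) the unit of $e$, of type $E$ say, contains a long symbol, and its first long symbol follows $e$; it is $\mu$, so $\mu$ exists. The symbol $f$ stands between $e$ and $\mu$, hence in the same unit. So in $E_\Omega$ the symbol $f$ comes before $\mu$, with no long symbol and, by (F3), no $e$ between them. Since $\mu$ occurs only in units of type $E$, every $\mu$ in $W$ is immediately preceded by $f$, and $e\mu$ is not a factor of $W$. But $e\mu$ is a factor of $t'$, again in contradiction to Corollary~\ref{cor:count}(c).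

\medskip
\noindent\textbf{Step 4: $t=U_\Omega$.} Any two symbols are contained in $\mathcal L$, in $\mathcal L\cup\{e\}$ or in $\mathcal L\cup\{e,f\}$ for suitable short $e,f$. So by Steps 1--3, $t$ and $U_\Omega$ have the same restriction to every pair of symbols; they also have the same letter counts, hence the same length. If they were different, then at the first position where they differ they would have two different symbols, and their restrictions to these two symbols would differ. So $t=U_\Omega$, and Proposition~\ref{prop:claim} is proved. \hfill$\square$

\section{Conclusion for $n\ge3$}\label{sec:concl}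

We prove part (4) of Theorem~\ref{thm:main}. Let $n\ge3$ and $k\ge1$, and let $U,V$ be the words of Section~\ref{sec:UV} for this $k$. By Proposition~\ref{prop:holds} the identity $U\approx V$ holds, and $U\ne V$. We show that there is no basis whose identities involve at most $k$ variables each.

\medskip
\noindent\emph{Plain case.} Suppose that $\Sigma$ is a basis for the identities of the semigroup $\mathrm{UT}_n(K)$, each identity involving at most $k$ variables. Then there is a derivation $U=w_0,\dots,w_m=V$ from $\Sigma$. If $w_i=U=\alpha(s\varphi)\beta$ and $w_{i+1}=\alpha(t\varphi)\beta$, then $s\varphi$ is a factor of $U$, and $t\varphi=s\varphi$ by Proposition~\ref{prop:rigid}; so $w_{i+1}=U$. By induction $V=U$, a contradiction.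

\medskip
\noindent\emph{Involution case.} Suppose that $\Sigma$ is such a basis for the involution semigroup $\mathrm{UT}_n(K)$. The identity $U\approx V$ contains no stars and holds in this involution semigroup, so it has a derivation. Consider a step $U=\alpha(s\varphi)\beta\to\alpha(t\varphi)\beta$; here $s\approx t$ is an identity of the involution semigroup in at most $k$ variables. Since $U\in\Lambda^+$, also $s\varphi\in\Lambda^+$. No variable $y$ occurs in $s$ in both forms $y$ and $y^*$, because $\varphi(y)$ and $\varphi(y)^*$ cannot both be words over $\Lambda$. By Lemma~\ref{lem:literals}, $t$ contains exactly the same literals as $s$.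

Let $s'$ and $t'$ be obtained from $s$ and $t$ by removing all stars. The plain identity $s'\approx t'$ holds in $\mathrm{UT}_n(K)$: given values of its variables, replace by its reflection the value of every variable that occurs starred in $s$ and $t$, and apply $s\approx t$. Let $\varphi'(y)=\varphi(y)$ if $y$ occurs unstarred, and $\varphi'(y)=\varphi(y)^*$ if it occurs starred. Then $\varphi'(y)\in\Lambda^+$, $s'\varphi'=s\varphi$ and $t'\varphi'=t\varphi$. Proposition~\ref{prop:rigid} gives $t\varphi=s\varphi$. So every step applied to $U$ gives $U$, and $V=U$, a contradiction. This completes the proof of Theorem~\ref{thm:main}.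

\section{An interval of nonfinitely based varieties}

Let $n\ge3$, and write $U^{(k)},V^{(k)}$ for the words of Section~\ref{sec:UV} belonging to $k\ge1$, with fixed choices of $p$ and of the numbers $r(\gamma)$. For a semigroup $S$ let $\operatorname{var}S$ be the class of all semigroups that satisfy all identities of $S$. The proof in the plain case uses only two properties of the semigroup $\mathrm{UT}_n(K)$: it satisfies the identities $U^{(k)}\approx V^{(k)}$, and all its identities hold in $\mathrm{UT}_n(\mathbb N)$.

\begin{theorem}\label{thm:interval}
Let $n\ge3$. Every semigroup $S$ such that $\mathrm{UT}_n(\mathbb N)\in\operatorname{var}S$ and $S\models U^{(k)}\approx V^{(k)}$ for all $k\ge1$ is nonfinitely based.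
\end{theorem}

\begin{proof}
Suppose that $\Sigma$ is a finite basis for the identities of $S$, and choose $k\ge1$ such that each identity of $\Sigma$ involves at most $k$ variables. Then $U^{(k)}\approx V^{(k)}$ has a derivation from $\Sigma$. All identities in $\Sigma$ hold in $\mathrm{UT}_n(\mathbb N)$, so by Proposition~\ref{prop:rigid}, applied with $K=\mathbb N$, every step applied to $U^{(k)}$ gives $U^{(k)}$. Hence $V^{(k)}=U^{(k)}$, a contradiction.
\end{proof}

\begin{corollary}
Let $n\ge3$ and let $H$ be a group of nilpotency class at most $n-1$. Then the semigroup $\mathrm{UT}_n(K)\times H$ is nonfinitely based.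
\end{corollary}

\begin{proof}
Identities of $\mathrm{UT}_n(K)\times H$ hold in $\mathrm{UT}_n(K)$, hence in $\mathrm{UT}_n(\mathbb N)$. By Proposition~\ref{prop:holds} it remains to verify $U^{(k)}\approx V^{(k)}$ in $H$. Since
\[
[\gamma_1\cdots\gamma_l]=(Pg_{\gamma_1})(Pg_{\gamma_2})\cdots(Pg_{\gamma_l})\,P,
\]
the value of $U^{(k)}=[X_{n-1}]$ in $H$ is the value of $X_{n-1}$ under $\gamma\mapsto Pg_\gamma$ multiplied by the value of $P$, and similarly for $V^{(k)}=[Y_{n-1}]$. By Lemma~\ref{lem:malcev}(i), $X_{n-1}\approx Y_{n-1}$ holds in $H$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Volkov} Mikhail Volkov, \emph{A nonfinitely based semigroup of triangular matrices}, arXiv:1406.3803 (2014).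
\end{thebibliography}
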